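\title{Induced Ramsey numbers for colorings of cliques}

\begin{abstract}
Fix $r\ge 3$. For a graph $F$, let $R_{\mathrm{ind}}^{K_r}(F)$ be the least order of a graph $G$ such that every $2$-coloring of the copies of $K_r$ in $G$ yields an induced copy of $F$ whose copies of $K_r$ all have the same color. We prove a conjecture posed by Basu, R\"odl and Sales: for every graph $F$ on $n$ vertices, $R_{\mathrm{ind}}^{K_r}(F)$ is at most a tower of $r-1$ exponentials with top exponent $c(r)\,n$. For any number $s$ of colors, we show that the worst case over $n$-vertex graphs lies between the $r$-uniform hypergraph Ramsey number $R_r(n;s)$ and its $O_s(n)$-th power, and that one explicit host graph over a field of characteristic $2$ serves all $n$-vertex graphs in a single color. The proof rests on the fact that a coloring of cliques imposes no joint condition on the two ends of a non-edge.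
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite and simple. An \emph{induced copy} of a graph $F$ in a graph $G$ is given by an injective map $\phi\colon V(F)\to V(G)$ such that $\phi(x)\phi(y)\in E(G)$ if and only if $xy\in E(F)$. An \emph{$r$-clique} is a set of $r$ pairwise adjacent vertices, that is, a copy of $K_r$. Fix integers $r\ge3$ and $s\ge2$. We write $G\to_{\mathrm{ind}}(F)^{K_r}_s$ if for every coloring of the $r$-cliques of $G$ with $s$ colors there is an induced copy of $F$ in $G$ all of whose $r$-cliques have the same color, and we let $R_{\mathrm{ind}}^{K_r}(F;s)$ be the least number of vertices of such a graph $G$. For $s=2$ we omit $s$. It is known that $R_{\mathrm{ind}}^{K_r}(F)$ exists for every $F$; the question is how large it is. Define the tower functions by $t_0(x)=x$ and $t_i(x)=2^{t_{i-1}(x)}$. The following conjecture is posed in \cite{BRS}.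

\begin{quote}
\emph{For every $r\ge3$ there is a constant $c=c(r)$ such that every graph $F$ on $n$ vertices satisfies $R_{\mathrm{ind}}^{K_r}(F)\le t_{r-1}(cn)$.}
\end{quote}

\subsection*{Why this bound}
An \emph{$r$-graph} $\mathcal F$ is a vertex set together with a family of $r$-element subsets, its edges. Let $R(\mathcal F;s)$ be the least $R$ such that for every $s$-coloring of the $r$-subsets of $[R]=\{1,\dots,R\}$ there is an injection $V(\mathcal F)\to[R]$ sending all edges of $\mathcal F$ to sets of one color. Let $R_r(n;s)$ be this number for the complete $r$-graph on $n$ vertices. For a graph $F$, let $F^{(r)}$ be the $r$-graph on $V(F)$ whose edges are the $r$-cliques of $F$. Then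
\begin{equation}\label{eq:lower}
R(F^{(r)};s)\le R_{\mathrm{ind}}^{K_r}(F;s),\qquad\text{with equality for } F=K_n .
\end{equation}
Indeed, if $G\to_{\mathrm{ind}}(F)^{K_r}_s$, then any $s$-coloring of all $r$-subsets of $V(G)$ restricts to the $r$-cliques of $G$, and the resulting induced copy of $F$ is an injection of the required kind. For $F=K_n$ the host $K_R$ with $R=R_r(n;s)$ works, since every copy of $K_n$ is induced. So for complete graphs the problem is the classical hypergraph Ramsey problem, for which the following bound holds.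

\begin{theorem}[Erd\H{o}s--Rado \cite{ER}; see also \cite{GRS}]\label{thm:ER}
For $r,s\ge2$ there is $C=C(r,s)\ge1$ such that $R_r(n;s)\le t_{r-1}(Cn)$ for all $n\ge1$.
\end{theorem}

The conjecture thus says that requiring the copy to be induced costs no more than a change of the constant at the top of the tower. At the other extreme, if $F$ has no $r$-clique, in particular if $n<r$, then $G=F$ works and $R_{\mathrm{ind}}^{K_r}(F;s)=n$. The graphs in between have both $r$-cliques and non-edges. For them a complete host is useless, and inducedness has a price.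

\begin{example}\label{ex:diamond}
Let $r=3$, $s=2$, and let $D$ be the \emph{diamond}: the graph on $\{1,2,3,4\}$ with all edges except $34$. Its triangles are $123$ and $124$. We have $R(D^{(3)};2)=4$, since two of the four triples in $[4]$ have the same color and any two of them form a copy of $D^{(3)}$. But $R_{\mathrm{ind}}^{K_3}(D)=5$. A host on four vertices must be $D$ itself, whose two triangles can be colored differently. On five vertices, join an edge $xy$ completely to three pairwise non-adjacent vertices $w_1,w_2,w_3$; two of the triangles $xyw_i$ have the same color, and they span an induced diamond.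
\end{example}

The conjecture leaves a good deal of room. For $r\ge3$ the logarithm of $t_{r-1}(Cn)$ is $t_{r-2}(Cn)$, which is at least exponential in $n$, so multiplying it by $2^{O(n)}$ only changes the constant $C$ (Lemma~\ref{lem:tower}). It therefore suffices to find a host whose order is a power of $R=R_r(n;2)$ with exponent at most $2^{O(n)}$. We obtain exponents $O(n^2)$ and, with more care, $O(n)$.

\subsection*{Results}

\begin{theorem}\label{thm:A}
Let $r\ge3$, $n\ge r$ and $R=R_r(n;2)$. Every graph $F$ on $n$ vertices satisfies $R_{\mathrm{ind}}^{K_r}(F)\le R^{8n^2}$. Consequently, for all $n$ and all graphs $F$ on $n$ vertices, $R_{\mathrm{ind}}^{K_r}(F)\le t_{r-1}(cn)$ with $c=C(r,2)+4$.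
\end{theorem}

This proves the conjecture. The second theorem is a two-sided version for any number of colors. The graphs $G_{a,b}$ in it are given by Definition~\ref{def:host}, and the integers $a,b$ are determined by $n$, $s$ and $R$.

\begin{theorem}\label{thm:B}
Let $r\ge3$, $s\ge2$ and $n\ge r$.
\begin{enumerate}
\item[(i)] For every graph $F$ on $n$ vertices, with $R=R(F^{(r)};s)$ and $\Delta$ the maximum degree of the complement of $F$,
\[
R\le R_{\mathrm{ind}}^{K_r}(F;s)\le s^2(16R)^{2\Delta+2n+1}.
\]
\item[(ii)] With $R=R_r(n;s)$, there is an explicit graph $G=G_{a,b}$ on at most $s^2(16R)^{4n-1}$ vertices such that for every $s$-coloring of its $r$-cliques there is one color $\gamma$ for which $G$ contains, for every graph $F$ on $n$ vertices, an induced copy of $F$ all of whose $r$-cliques have color $\gamma$.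
\item[(iii)] We have $R_{\mathrm{ind}}^{K_r}(K_n;s)=R_r(n;s)$ and
\[
R_r(n;s)\le\max_{|V(F)|=n}R_{\mathrm{ind}}^{K_r}(F;s)\le s^2\bigl(16R_r(n;s)\bigr)^{4n-1}.
\]
In particular the maximum is at most $t_{r-1}(c(r,s)\,n)$ for a constant $c(r,s)$.
\end{enumerate}
\end{theorem}

\subsection*{The method}
The host $G$ must meet two demands that pull in opposite directions. It needs many large cliques, so that Ramsey's theorem applies inside it, and it needs non-edges wherever $F$ has them. We take $G$ to be the complement of a sparse pseudorandom graph $H$ of density about $1/k$ on $N$ vertices. The parameter $k$, of order $R$, makes cliques of size $R$ abundant in $G$; the parameter $N$, chosen afterwards and much larger, makes the edges of $H$ evenly spread. Section~\ref{sec:host} constructs $G$, and Section~\ref{sec:diamond} runs the argument for the diamond. Section~\ref{sec:weak} finds many monochromatic maps $V(F)\to V(G)$ that respect the edges of $F$, Section~\ref{sec:nonedges} imposes the non-edges one at a time and proves Theorem~\ref{thm:A}, and Section~\ref{sec:relative}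 refines the error terms and proves Theorem~\ref{thm:B}. Section~\ref{sec:sharp} discusses sharpness.

\section{The host graph}\label{sec:host}

We want a graph $H$ whose density $1/k$ and order $N$ can be prescribed almost independently, and in which the number of edges between any two sets is predicted by the density up to an error that tends to $0$ as $N$ grows. Subgroups of the multiplicative group of a finite field provide this.

\begin{definition}\label{def:host}
Let $a\ge2$ and $b\ge1$ be integers, $N=2^{ab}$, $k=2^a-1$, and let $V=\mathbb F_N$ be the field with $N$ elements. Put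
\[
S=\{z\in\mathbb F_N^*: z^{(N-1)/k}=1\}.
\]
Let $H$ be the graph on $V$ in which $xy$ is an edge if and only if $x-y\in S$, and let $G_{a,b}$ be the complement of $H$.
\end{definition}

Here $k$ divides $N-1$ because $2^a\equiv1\pmod k$. The relation $x-y\in S$ is symmetric because $-1=1$ in characteristic $2$, and $H$ has no loops because $0\notin S$. The group $\mathbb F_N^*$ is cyclic of order $N-1$; fix a generator $g_0$. Then $g_0^{\,t}\in S$ if and only if $k\mid t$, so $S$ is a subgroup of order $(N-1)/k$ and $H$ is regular of degree $(N-1)/k$. (The set $S$ consists of the elements of norm $1$ over $\mathbb F_{2^a}$.) Note that $N>k\ge3$. For $b=1$ we have $S=\{1\}$ and $H$ is a perfect matching, so $G_{a,1}$ does not even contain three pairwise non-adjacent vertices; $b$ will have to be large.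

We detect $S$ by characters. Let $\omega=e^{2\pi i/k}$, and for $0\le j<k$ define $\chi_j\colon V\to\mathbb C$ by $\chi_j(g_0^{\,t})=\omega^{jt}$ and $\chi_j(0)=0$. This is well defined since $k\mid N-1$, and $\chi_j(x)\overline{\chi_j(y)}=\chi_j(x/y)$ for $x,y\neq0$. Summing geometric series gives
\begin{equation}\label{eq:chars}
\mathbf 1_S=\frac1k\sum_{j=0}^{k-1}\chi_j\ \text{ on } V,\qquad \sum_{z\in V}\chi_j(z)=0\ \text{ for } j\ne0,
\end{equation}
and $\chi_0$ is the indicator function of $V\setminus\{0\}$. From now on, $\mathbb E$ denotes expectation over independent uniform elements of $V$.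

\begin{lemma}[Mixing]\label{lem:mixing}
For all $f,g\colon V\to[0,1]$,
\[
\Bigl|\,\mathbb E_{x,y}\,f(x)g(y)\Bigl(\mathbf 1_S(x-y)-\frac1k\Bigr)\Bigr|\le N^{-1/2}\,(\mathbb E f^2)^{1/2}(\mathbb E g^2)^{1/2}.
\]
\end{lemma}

\begin{proof}
Write $\|f\|^2=\sum_xf(x)^2$. By \eqref{eq:chars}, $\mathbf 1_S-\frac1k=\frac1k(\chi_0-1)+\frac1k\sum_{j\neq0}\chi_j$, and we bound the contribution of each term.

Let $\chi=\chi_j$ with $j\ne0$. For $x\neq x'$, the map $y\mapsto\frac{x-y}{x'-y}=1+\frac{x-x'}{x'-y}$ is a bijection from $V\setminus\{x,x'\}$ to $V\setminus\{0,1\}$. The terms $y=x$ and $y=x'$ vanish in the following sum, so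
\[
\sum_y\chi(x-y)\overline{\chi(x'-y)}=\sum_{z\ne0,1}\chi(z)=-\chi(1)=-1 .
\]
For $x=x'$ the same sum equals $N-1$. Expanding the square, we get
\[
\sum_y\Bigl|\sum_xf(x)\chi(x-y)\Bigr|^2=(N-1)\|f\|^2-\sum_{x\ne x'}f(x)f(x')=N\|f\|^2-\Bigl(\sum_xf(x)\Bigr)^2\le N\|f\|^2 ,
\]
and the Cauchy--Schwarz inequality in $y$ gives $\bigl|\sum_{x,y}f(x)g(y)\chi(x-y)\bigr|\le\sqrt N\,\|f\|\,\|g\|$.

The function $\chi_0(x-y)-1$ is $-1$ for $x=y$ and $0$ otherwise, so its contribution has absolute value $\sum_xf(x)g(x)\le\|f\|\,\|g\|$. Altogether
\[
\Bigl|\sum_{x,y}f(x)g(y)\Bigl(\mathbf 1_S(x-y)-\frac1k\Bigr)\Bigr|\le\frac{1}{k}\|f\|\,\|g\|+\frac{k-1}k\sqrt N\,\|f\|\,\|g\|\le\sqrt N\,\|f\|\,\|g\|.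
\]
Divide by $N^2$ and use $\|f\|\,\|g\|=N(\mathbb Ef^2)^{1/2}(\mathbb Eg^2)^{1/2}$.
\end{proof}

The degree of $H$ and Lemma~\ref{lem:mixing} are the only properties of the host that we use.

\section{One missing edge}\label{sec:diamond}

We show that $G=G_{3,3}$ satisfies $G\to_{\mathrm{ind}}(D)^{K_3}_2$ for the diamond $D$. This host has $512$ vertices where $5$ suffice, but the argument, unlike that of Example~\ref{ex:diamond}, extends to all graphs. Here $N=512$, $k=7$ and $|S|=511/7=73$. Fix a $2$-coloring of the triangles of $G$.

\emph{Step 1: $G$ is dense, so one color is frequent.} Let $x_1x_2$ be an edge of $G$. A vertex fails to be a common $G$-neighbor of $x_1$ and $x_2$ only if it is one of them or is $H$-adjacent to one of them. So there are at least $512-2-2\cdot73=364$ common neighbors $w$, and for some color $\gamma$ the set $B$ of those $w$ for which $x_1x_2w$ has color $\gamma$ satisfies $|B|\ge182$.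

\emph{Step 2: the coloring constrains $x_3$ and $x_4$ separately.} We look for $x_3,x_4$ completing $x_1,x_2$ to an induced diamond of color $\gamma$. The conditions coming from the edges and triangles of $D$ say exactly that $x_3\in B$ and $x_4\in B$. No condition involves both, since no triangle of $D$ contains the pair $34$. The set $B$ is arbitrary, but the admissible pairs $(x_3,x_4)$ form the product set $B\times B$.

\emph{Step 3: large product sets contain edges of $H$.} Put $\beta=|B|/N$. Lemma~\ref{lem:mixing} with $f=g=\mathbf 1_B$ gives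
\[
\mathbb E\,\mathbf 1_B(x_3)\mathbf 1_B(x_4)\mathbf 1_S(x_3-x_4)\ge\frac{\beta^2}k-\frac{\beta}{\sqrt N},
\]
which is positive as soon as $|B|>k\sqrt N$. Since $182^2=33124>25088=49\cdot512$, there are $x_3,x_4\in B$ with $x_3-x_4\in S$. They are distinct and non-adjacent in $G$, so $x_1,x_2,x_3,x_4$ span an induced diamond with both triangles of color $\gamma$.

For a general graph $F$ two things change. In Step 1 the pigeonhole principle no longer suffices, and Ramsey's theorem for $r$-graphs takes its place. In Steps 2 and 3 there are many non-edges, and finding one pair that realizes the first non-edge leaves nothing to continue with. We must instead count: imposing a non-edge should retain a fraction close to $1/k$ of all candidates.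

\section{Monochromatic weak copies}\label{sec:weak}

In this section and the next two, $n\ge r\ge3$, $F$ is a graph on $[n]$, $G=G_{a,b}$, and an $s$-coloring of the $r$-cliques of $G$ is fixed. For a color $\gamma$ and $x=(x_1,\dots,x_n)\in V^n$ put
\begin{equation}\label{eq:T}
T_{F,\gamma}(x)=\prod_{ij\in E(F)}\mathbf 1\bigl[x_ix_j\in E(G)\bigr]\prod_{A}\mathbf 1\bigl[\{x_i:i\in A\}\text{ is an $r$-clique of $G$ of color }\gamma\bigr],
\end{equation}
where $A$ runs over the $r$-cliques of $F$. A point $x$ with $T_{F,\gamma}(x)=1$ is a \emph{weak copy of $F$ in color $\gamma$}: edges and colors are right, while for a non-edge $ij$ of $F$ the vertices $x_i,x_j$ may be adjacent or even equal. Every factor of $T_{F,\gamma}$ is also a factor of $T_{K_n,\gamma}$, so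
\begin{equation}\label{eq:mono}
T_{F,\gamma}\ge T_{K_n,\gamma}.
\end{equation}
Ramsey's theorem gives one weak copy inside each large clique of $G$. Averaging over random cliques turns this into a lower bound on the density of weak copies that does not depend on $N$.

\begin{lemma}\label{lem:dense}
Let $R=R(F^{(r)};s)$ and suppose $k\ge8R$. Then some color $\gamma$ satisfies
\[
\mathbb E\,T_{F,\gamma}\ge\delta:=\frac1{2s}(2R)^{-n}.
\]
\end{lemma}

\begin{proof}
Note that $R\ge n$. Let $y_1,\dots,y_{2R}\in V$ be independent and uniform. Call a pair $\{i,j\}$ of indices \emph{bad} if $y_i=y_j$ or $y_iy_j\in E(H)$. Since $y_i-y_j$ is uniform and $N>k$, a pair is bad with probability $\frac{1+|S|}N\le\frac1N+\frac1k\le\frac2k$. The expected number of bad pairs is at most $2R^2\cdot\frac2k\le\frac R2$, so by Markov's inequality there are at most $R$ bad pairs with probability at least $\frac12$. In that case, deleting one index from each bad pair leaves at least $R$ indices whose $y_i$ are distinct and pairwise adjacent in $G$. All $r$-subsets of this clique are colored, so by the definition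 of $R$ there are an injection $\sigma_0\colon[n]\to[2R]$, depending on $y$, and a color $\gamma$ with $T_{F,\gamma}(y_{\sigma_0(1)},\dots,y_{\sigma_0(n)})=1$.

Let $\sigma\colon[n]\to[2R]$ be a uniform random injection independent of $y$, and put $x=(y_{\sigma(1)},\dots,y_{\sigma(n)})$. For each value of $\sigma$ the coordinates of $x$ are independent and uniform, so $x$ is uniform on $V^n$. There are at most $(2R)^n$ injections, so given $y$ we have $\sigma=\sigma_0$ with probability at least $(2R)^{-n}$. Hence $\sum_\gamma\mathbb E\,T_{F,\gamma}\ge\frac12(2R)^{-n}$, and the largest of the $s$ terms is at least $\delta$.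
\end{proof}

\begin{remark}\label{rem:k}
The hypothesis $k\ge8R$ is used only here, and it is what makes $\delta$ a power of $R$. We shall need $N>\delta^{-2}$. If $k$ were a constant, the heuristic probability that $R$ random vertices form a clique in $G$ would be $(1-1/k)^{\binom R2}$, and a value of $\delta$ of this size would make $N$ exponential in $R^2$, one level higher in the tower. Sampling $2R$ points and discarding half of them lets us take $k$ linear in $R$; asking for $R$ random points with no bad pair at all would lead, by the same estimate, to $k$ of order $R^2$.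
\end{remark}

\section{Imposing the non-edges}\label{sec:nonedges}

Let $e_1,\dots,e_m$ be the non-edges of $F$ in any order. For a pair $e=ij$ write $\mathbf 1_S(e)=\mathbf 1_S(x_i-x_j)$, a function of $x\in V^n$. Fix a color $\gamma$ and put
\[
W_l=T_{F,\gamma}\prod_{i\le l}\mathbf 1_S(e_i),\qquad Q_l=\mathbb E\,W_l\qquad(0\le l\le m).
\]
Thus $Q_0$ is the density of weak copies, and $Q_l$ is the density of those in which the first $l$ non-edges of $F$ are mapped to edges of $H$.

\begin{lemma}\label{lem:induced}
If $Q_m>0$, then $G$ contains an induced copy of $F$ all of whose $r$-cliques have color $\gamma$.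
\end{lemma}

\begin{proof}
Take $x$ with $W_m(x)=1$. For $i\neq j$, the pair $x_ix_j$ is an edge of $G$ if $ij\in E(F)$ and an edge of $H$ otherwise. In both cases $x_i\ne x_j$, so $i\mapsto x_i$ is an induced copy of $F$. Its $r$-cliques are the images of the $r$-cliques of $F$, and these have color $\gamma$.
\end{proof}

To pass from $Q_{l-1}$ to $Q_l$ we need the product structure seen in Step 2 of Section~\ref{sec:diamond}. For distinct $u,v\in[n]$, say that $W\colon V^n\to\{0,1\}$ \emph{splits at $uv$} if for each fixed $z=(x_w)_{w\ne u,v}$ there are functions $f_z,g_z\colon V\to\{0,1\}$ with $W(x)=f_z(x_u)g_z(x_v)$. A product of $\{0,1\}$-valued factors, none of which depends on both $x_u$ and $x_v$, splits at $uv$: collect the factors depending on $x_v$ in $g_z$ and all others in $f_z$.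

\begin{lemma}\label{lem:split}
For $1\le l\le m$, the function $W_{l-1}$ splits at $e_l$.
\end{lemma}

\begin{proof}
Let $e_l=uv$. Each factor of $W_{l-1}$ depends only on the coordinates indexed by an edge of $F$, an $r$-clique of $F$, or a non-edge $e_i$ with $i<l$. Since $uv$ is a non-edge, no edge or clique of $F$ contains both $u$ and $v$, and neither does $e_i\ne e_l$.
\end{proof}

This lemma is the one place where it matters that the colored objects are cliques. If they could contain a non-adjacent pair, the color indicators would include arbitrary functions of $x_u$ and $x_v$ jointly, and Lemma~\ref{lem:mixing} would say nothing about them.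

\begin{proposition}\label{prop:crude}
We have $k^mQ_m\ge Q_0-2k^mN^{-1/2}$.
\end{proposition}

\begin{proof}
Let $e_l=uv$ and write $W_{l-1}=f_z(x_u)g_z(x_v)$. Then
\[
Q_l-\frac1kQ_{l-1}=\mathbb E_z\,\mathbb E_{x_u,x_v}\,f_z(x_u)g_z(x_v)\Bigl(\mathbf 1_S(x_u-x_v)-\frac1k\Bigr),
\]
and for each $z$ the inner expectation is at most $N^{-1/2}$ in absolute value by Lemma~\ref{lem:mixing}, because $\mathbb Ef_z^2,\mathbb Eg_z^2\le1$. Hence $k^lQ_l\ge k^{l-1}Q_{l-1}-k^lN^{-1/2}$. Sum over $l=1,\dots,m$ and use $\sum_{l=1}^mk^l\le2k^m$, which holds as $k\ge2$.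
\end{proof}

It remains to choose $a$ and $b$. We use the same recipe three times. Given an integer $R\ge n$, let $a$ be minimal with $k=2^a-1\ge8R$. Then $a\geq 2$ and $2^{a-1}-1<8R$, so $2^{a-1}\le8R$. Next, given a real $L\ge1$, which may depend on $k$, let $b\ge1$ be minimal with $N=2^{ab}>L$. Then $2^{a(b-1)}\le L$, by minimality if $b\ge2$ and because $L\ge1$ if $b=1$. In summary,
\begin{equation}\label{eq:params}
8R\le k<16R,\qquad L<N\le16R\,L .
\end{equation}
We also record that $R\ge n\ge3$ implies $R^3\geq 27$, hence $16R\le R^4$. The last ingredient makes precise the room mentioned in the introduction.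

\begin{lemma}\label{lem:tower}
Let $r\ge3$, $n\ge1$, $C\ge1$ and $C'\ge0$. If $1\le R\le t_{r-1}(Cn)$ and $0\le E\le2^{C'n}$, then $R^E\le t_{r-1}((C+C')n)$.
\end{lemma}

\begin{proof}
First, $t_i(x)+y\le t_i(x+y)$ for all $x\ge1$, $y\ge0$, $i\ge0$. This is an equality for $i=0$. For $i\ge1$ put $A=t_{i-1}(x)\ge1$; by induction,
\[
t_i(x+y)\ge2^{A+y}\ge2^A(1+y\ln2)\ge2^A+2y\ln2\ge t_i(x)+y .
\]
Since $r\ge3$, we can write $t_{r-2}(Cn)=2^{t_{r-3}(Cn)}$, and therefore
\[
\log_2R^E\le2^{C'n}\,t_{r-2}(Cn)=2^{\,C'n+t_{r-3}(Cn)}\le2^{\,t_{r-3}((C+C')n)}=t_{r-2}((C+C')n).\qedhere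
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $s=2$, $n\ge r$, $R=R_r(n;2)$ and $\delta=\frac14(2R)^{-n}$. Let $F$ have $m\le\binom n2$ non-edges. Choose $a$ and $b$ as in \eqref{eq:params} with $L=4k^{2m}\delta^{-2}$, and fix a $2$-coloring of the $r$-cliques of $G=G_{a,b}$. Lemma~\ref{lem:dense} applied to $K_n$ gives a color $\gamma$ with $\mathbb E\,T_{K_n,\gamma}\ge\delta$, so $Q_0\ge\delta$ by \eqref{eq:mono}. Since $N>L$, we have $2k^mN^{-1/2}<\delta$, so $Q_m>0$ by Proposition~\ref{prop:crude}, and Lemma~\ref{lem:induced} gives $G\to_{\mathrm{ind}}(F)^{K_r}_2$. Using $64\le8^{2n}$, then $2m+2n+1\le n^2+n+1\le2n^2$, and finally $16R\le R^4$, we bound the order of $G$ by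
\[
N\le16R\cdot64\,(16R)^{2m}(2R)^{2n}\le(16R)^{2m+2n+1}\le(16R)^{2n^2}\le R^{8n^2}.
\]
By Theorem~\ref{thm:ER}, $R\le t_{r-1}(Cn)$ with $C=C(r,2)$, and $8n^2\le2^{4n}$, so Lemma~\ref{lem:tower} gives $R^{8n^2}\le t_{r-1}((C+4)n)$. For $n<r$ we saw that $R_{\mathrm{ind}}^{K_r}(F)=n\le t_{r-1}(n)$.
\end{proof}

\section{Relative error bounds}\label{sec:relative}

The exponent $n^2$ in Theorem~\ref{thm:A} comes from the factor $k^m$ in Proposition~\ref{prop:crude}. At step $l$ the main term has order $k^{-l}Q_0$, while the error was bounded by $N^{-1/2}$ for every $l$. This ignores that $W_{l-1}$ lives on the small set where $e_1,\dots,e_{l-1}$ are already mapped into $H$. Consider $l=2$ and $e_2=uv$. If $e_1$ is disjoint from $e_2$, then $W_1$ vanishes unless $z$ lies in a set of measure at most $1/k$, and the error drops to $N^{-1/2}k^{-1}$. If $e_1=uw$, then for each $z$ we may take $f_z$ supported on the $H$-neighborhood of $x_w$, so $\mathbb Ef_z^2\le1/k$ and the error drops to $N^{-1/2}k^{-1/2}$. One thus expects each earlier non-edge to reduce the error by the full factor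 $1/k$, except for the at most $2(\Delta-1)$ non-edges that meet $e_l$, each of which yields only $k^{-1/2}$. The error relative to $k^{-l}$ should then be $N^{-1/2}k^{\Delta}$.

To prove this we need upper bounds on the measure of the sets where several non-edges are mapped into $H$. Let $\Gamma$ be the complement of $F$, with $m$ edges and maximum degree $\Delta$. For a subgraph $J\subseteq\Gamma$ on the vertex set $[n]$ put
\[
P_J=\prod_{e\in E(J)}\mathbf 1_S(e),\qquad\tau(J)=\mathbb E\,P_J ,
\]
and let $J-v$ denote $J$ with all edges at $v$ removed.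

\begin{lemma}\label{lem:relmix}
Let $J\subseteq\Gamma$ and $uv\in E(\Gamma)\setminus E(J)$. If $W\colon V^n\to\{0,1\}$ splits at $uv$ and $W\le P_J$, then
\[
\Bigl|\mathbb E\bigl[W\,\mathbf 1_S(uv)\bigr]-\frac1k\mathbb E\,W\Bigr|\le N^{-1/2}\bigl(\tau(J-v)\,\tau(J-u)\bigr)^{1/2}.
\]
\end{lemma}

\begin{proof}
With $z=(x_w)_{w\neq u,v}$, factor $P_J=h(z)A_z(x_u)B_z(x_v)$, where $h$, $A_z$ and $B_z$ are the products of $\mathbf 1_S(e)$ over the edges $e$ of $J$ that avoid $u$ and $v$, contain $u$, and contain $v$, respectively. These three classes partition $E(J)$ because $uv\notin E(J)$. Put $\alpha(z)=\mathbb E_{x_u}A_z$ and $\beta(z)=\mathbb E_{x_v}B_z$, so that $\mathbb E_z[h\alpha]=\tau(J-v)$ and $\mathbb E_z[h\beta]=\tau(J-u)$.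

Fix $z$ and write $W=f_z(x_u)g_z(x_v)$. We claim that
\begin{equation}\label{eq:fiber}
\Bigl|\mathbb E_{x_u,x_v}\,f_z(x_u)g_z(x_v)\Bigl(\mathbf 1_S(x_u-x_v)-\frac1k\Bigr)\Bigr|\le N^{-1/2}h(z)\,\alpha(z)^{1/2}\beta(z)^{1/2}.
\end{equation}
If $W$ vanishes identically for this $z$, the left side is $0$. Otherwise $h(z)=1$, and neither $f_z$ nor $g_z$ vanishes identically. Evaluating $W\le P_J$ at a point $x_v$ with $g_z(x_v)=1$ gives $f_z\le A_z$, and evaluating at a point $x_u$ with $f_z(x_u)=1$ gives $g_z\le B_z$. So $\mathbb Ef_z^2\le\alpha(z)$ and $\mathbb Eg_z^2\le\beta(z)$, and \eqref{eq:fiber} is Lemma~\ref{lem:mixing}. Now average \eqref{eq:fiber} over $z$. Since $h=h^2$, the Cauchy--Schwarz inequality gives $\mathbb E_z[h\,\alpha^{1/2}\beta^{1/2}]\le(\mathbb E_z[h\alpha])^{1/2}(\mathbb E_z[h\beta])^{1/2}$.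
\end{proof}

The error is now expressed through $\tau$ of graphs with fewer edges, so the same lemma bounds $\tau$ by induction. We use one count twice: if $uv\in E(\Gamma)\setminus E(J)$ and $J$ has $j-1$ edges, then $u$ and $v$ have degree at most $\Delta-1$ in $J$, so
\begin{equation}\label{eq:degree}
J-u\text{ and }J-v\text{ each have at least }j-\Delta\text{ and at most }j-1\text{ edges.}
\end{equation}

\begin{lemma}\label{lem:upper}
Suppose $N\ge4m^2k^{2\Delta}$. Then every $J'\subseteq\Gamma$ with $j$ edges satisfies
\[
k^j\tau(J')\le1+2jN^{-1/2}k^\Delta\le2 .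
\]
\end{lemma}

\begin{proof}
The second inequality holds because $j\le m$ and $2mk^\Delta\le N^{1/2}$. We prove the first by induction on $j$; for $j=0$ both sides equal $1$. Let $j\ge1$, pick $uv\in E(J')$, and let $J$ be $J'$ with the edge $uv$ removed. By \eqref{eq:degree} and the induction hypothesis, $\tau(J-u)$ and $\tau(J-v)$ are at most $2k^{\Delta-j}$. The function $W=P_J$ splits at $uv$, as none of its factors involves both $x_u$ and $x_v$, so Lemma~\ref{lem:relmix} gives $\tau(J')\le k^{-1}\tau(J)+2N^{-1/2}k^{\Delta-j}$. Multiply by $k^j$ and apply the induction hypothesis to $J$, which has $j-1$ edges.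
\end{proof}

\begin{proposition}\label{prop:fine}
If $N\ge4m^2k^{2\Delta}$, then $k^mQ_m\ge Q_0-2mk^\Delta N^{-1/2}$.
\end{proposition}

\begin{proof}
Let $1\le l\le m$, $e_l=uv$, and let $J$ have edge set $\{e_1,\dots,e_{l-1}\}$. Then $W_{l-1}\le P_J$, and $W_{l-1}$ splits at $uv$ by Lemma~\ref{lem:split}. By \eqref{eq:degree} with $j=l$ and Lemma~\ref{lem:upper}, $\tau(J-u)$ and $\tau(J-v)$ are at most $2k^{\Delta-l}$. Lemma~\ref{lem:relmix} gives $|Q_l-k^{-1}Q_{l-1}|\le2N^{-1/2}k^{\Delta-l}$, hence $k^lQ_l\ge k^{l-1}Q_{l-1}-2k^\Delta N^{-1/2}$. Sum over $l$.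
\end{proof}

Compared with Proposition~\ref{prop:crude}, the factor $k^m$ has become $mk^\Delta$; here $m$ can be quadratic in $n$, whereas $\Delta\le n-1$.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
In each part put $\delta=\frac1{2s}(2R)^{-n}$ for the value of $R$ in question. For integers $1\le M\le\binom n2$ and $d\ge0$, choosing $a,b$ as in \eqref{eq:params} with $L=4M^2k^{2d}\delta^{-2}$ gives
\begin{equation}\label{eq:size}
N\le16R\cdot16M^2s^2(16R)^{2d}(2R)^{2n}\le s^2(16R)^{2d+2n+1},
\end{equation}
because $16M^2\le4n^4\le8^{2n}$.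

(i) The lower bound is \eqref{eq:lower}. If $m=0$, then $F=K_n$ and $R_{\mathrm{ind}}^{K_r}(F;s)=R$ by \eqref{eq:lower}, which is below the stated bound. Let $m\ge1$ and take $M=m$, $d=\Delta$; then \eqref{eq:size} is the required bound on the order of $G=G_{a,b}$. Given an $s$-coloring of the $r$-cliques of $G$, Lemma~\ref{lem:dense} applied to $F$ gives a color $\gamma$ with $Q_0\ge\delta$. As $\delta\le1$, the inequality $N>L$ implies the hypothesis of Proposition~\ref{prop:fine}, and it also says that $2mk^\Delta N^{-1/2}<\delta$. So $Q_m>0$, and Lemma~\ref{lem:induced} applies.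

(ii) Take $R=R_r(n;s)$, $M=\binom n2$ and $d=n-1$. Then $a$ and $b$ depend only on $n$, $s$ and $R$, and \eqref{eq:size} gives $N\le s^2(16R)^{4n-1}$. Given a coloring, apply Lemma~\ref{lem:dense} to $K_n$ to obtain $\gamma$ with $\mathbb E\,T_{K_n,\gamma}\ge\delta$. Let $F$ be any graph on $[n]$, with parameters $m$ and $\Delta$. By \eqref{eq:mono}, $Q_0\ge\delta$ for this same $\gamma$. Since $m\le M$ and $\Delta\le d$, we have $N>4m^2k^{2\Delta}\delta^{-2}$, so Proposition~\ref{prop:fine} gives $Q_m>0$; for $F=K_n$ this reads $Q_0>0$. Lemma~\ref{lem:induced} gives the induced copy of $F$ in color $\gamma$.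

(iii) The identity for $K_n$ and the lower bound on the maximum are \eqref{eq:lower}, and the upper bound is (ii). With $R=R_r(n;s)\ge3$ we have $s^2\le3^s\le R^{sn}$ and $(16R)^{4n-1}\le R^{16n}$, so
\begin{equation}\label{eq:power}
s^2(16R)^{4n-1}\le R^{C'n},\qquad C'=s+16 .
\end{equation}
Since $C'n\le2^{C'n}$, Theorem~\ref{thm:ER} and Lemma~\ref{lem:tower} bound this by $t_{r-1}(c(r,s)\,n)$ with $c(r,s)=C(r,s)+s+16$.
\end{proof}

For $s=2$, part (ii) contains the first assertion of Theorem~\ref{thm:A}, since $4(16R)^{4n-1}\le(16R)^{4n}\le R^{16n}\le R^{8n^2}$. The direct proof in Section~\ref{sec:nonedges} shows that the conjecture itself needs none of the refinements of this section.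

\section{Sharpness}\label{sec:sharp}

By Theorem~\ref{thm:B}(iii) and \eqref{eq:power}, the worst case over $n$-vertex graphs $F$ lies between $R_r(n;s)$ and $R_r(n;s)^{O_s(n)}$, where the implied constant depends only on $s$. Up to a factor $O_s(n)$ in the logarithm, the problem is therefore equivalent to bounding the ordinary Ramsey number $R_r(n;s)$, and any improved upper bound for $R_r(n;s)$ carries over.

For four colors, the Erd\H{o}s--Hajnal stepping-up theorem (see \cite{GRS}) gives $R_r(n;4)\ge t_{r-1}(c'n)$ for large $n$, with $c'=c'(r)>0$. A coloring with four colors is also a coloring with $s\ge4$ colors, so $R_r(n;s)\ge R_r(n;4)$. Hence for $s\ge4$ the tower height $r-1$ in Theorem~\ref{thm:B}(iii) is optimal, already for $F=K_n$.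

Finally, the hypothesis $r\ge3$ entered only through Lemma~\ref{lem:tower} and through the inequality $n\ge3$ in the numerical estimates. It cannot be dropped from that lemma. For $r=2$ and $R=t_1(Cn)=2^{Cn}$, the power $R^{n}$ equals $2^{Cn^2}$, which exceeds $t_1(cn)$ for every fixed $c$ and large $n$; a second exponential is needed to absorb the factor lost in the logarithm.

\begin{thebibliography}{9}

\bibitem{BRS}
Ayush Basu, Vojt\v{e}ch R\"odl, Marcelo Sales,
\emph{Coloring triangles in graphs},
arXiv:2411.13416 (2024).

\bibitem{ER}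
Erd\H{o}s and Rado,
Proc. London Math. Soc. (1952).

\bibitem{GRS}
Graham, Rothschild and Spencer,
\emph{Ramsey Theory}.

\end{thebibliography}
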